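\title{Every $d$-maximal pro-$2$ group is finite}

\begin{abstract}
A pro-$p$ group $G$ is $d$-maximal if every proper open subgroup of $G$ needs fewer generators than $G$. We prove that a nontrivial $d$-maximal pro-$2$ group is finite, of order at most $2^{d^2+2d-2}$ with $d=d(G)$; in particular it is solvable. The Frattini subgroup of such a group is powerful, and its power filtration gives a graded Lie algebra over $\mathbb F_2$ with a squaring operation. When three consecutive layers have the same dimension, a count of commuting idempotents in a finite quotient of an enveloping algebra produces a proper subgroup with $d$ generators or more. As complements, $d$-maximal pro-$p$ groups are finite for every $p$, and a pro-$p$ group $G$ of finite rank satisfies $d(G)\le\dim G+\max d(T)$, the maximum taken over the finite subgroups $T$ of $G$.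
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $p$ be a prime. For a pro-$p$ group $G$, let $d(G)$ be the minimal cardinality of a topological generating set of $G$. The group $G$ is \emph{$d$-maximal} if $d(H)<d(G)$ for every proper open subgroup $H$ of $G$.

The number of generators is not monotone under passage to subgroups, and the \emph{rank} of $G$, the supremum of $d(H)$ over the closed subgroups $H$ of $G$, measures how large it can become. The $d$-maximal groups are the smallest witnesses of the rank: if a finite $p$-group has rank $\rho$, then a subgroup that is minimal among those with $d(H)=\rho$ is $d$-maximal.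

Elementary abelian groups of finite order are $d$-maximal. A finite abelian $p$-group $A$ of exponent greater than $p$ is not, because the elements of order at most $p$ form a proper subgroup $\Omega_1(A)$ with $d(\Omega_1(A))=d(A)$. The quaternion group $Q_8$ is $d$-maximal, since $d(Q_8)=2$ and all its proper subgroups are cyclic. The dihedral group of order $8$ is not, since it contains $C_2\times C_2$. It is known that for odd $p$ every $d$-maximal finite $p$-group is nilpotent of class at most $2$. For $p=2$ the following question is posed in \cite{Klopsch}.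

\medskip
\noindent\textbf{Question.} \emph{Is every $d$-maximal pro-$2$ group solvable?}
\medskip

A finite $2$-group is nilpotent, so a counterexample would be infinite. The simplest infinite groups fail to be $d$-maximal in a strong way: $\mathbb Z_2^n$ contains the proper open copy $2\mathbb Z_2^n$ of itself, and the pro-$2$ dihedral group $\mathbb Z_2\rtimes C_2$ contains the proper open copy $2\mathbb Z_2\rtimes C_2$. This suggests that in an infinite group one can always go deeper without losing generators, so that the answer is yes because no infinite $d$-maximal group exists. This is what we prove.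

\subsection*{Results}

Write $\Phi(G)$ for the Frattini subgroup and $X^k$ for the closed subgroup generated by the $k$-th powers of the elements of $X$. A pro-$2$ group $P$ is \emph{powerful} if $[P,P]\le P^4$.

\begin{theorem}\label{thm:A}
Let $G$ be a $d$-maximal pro-$2$ group, $d=d(G)\ge1$ and $\Phi=\Phi(G)$. Then $d<\infty$, the group $G$ is finite, $|G|\le 2^{d^2+2d-2}$, $[\Phi,G]\le\Phi^2$, and $\Phi$ is powerful. In particular $G$ is solvable.
\end{theorem}

If $d(G)=0$ then $G=1$, so the answer to the question is yes. For $d=1$ the bound is $2$, and $C_2$ attains it. The next two theorems are complements and are not needed for the answer. For odd $p$ they rest on the class bound quoted above, which we use without proof, and only in Section~\ref{sec:B}.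

\begin{theorem}\label{thm:B}
Let $p$ be any prime. A $d$-maximal pro-$p$ group $G$ is finite; for odd $p$ and $d=d(G)\ge1$ we have $|G|\le p^{2d-1}$. Equivalently to the finiteness statement, every infinite finitely generated pro-$p$ group $G$ has a proper open subgroup $H$ with $d(H)\ge d(G)$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $G$ is a pro-$p$ group of finite rank, then
\[
d(G)\le\dim G+\max\{d(T): T\le G\ \text{finite}\}.
\]
In particular $d(G)\le\dim G$ if $G$ is torsion-free. The bound is attained by $T\times\mathbb Z_p^n$ for any finite $p$-group $T$ all of whose subgroups $S$ satisfy $d(S)\le d(T)$.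
\end{theorem}

The dimension $\dim G$ is recalled in Section~\ref{sec:C}.

\subsection*{Trading generators}

Let $G$ be a finite $2$-group. Then $\Phi=\Phi(G)=G^2$, and for a subgroup $H$ with $\Phi\le H\le G$ we have $\Phi(H)=H^2\le\Phi$, so that
\begin{equation}\label{eq:count}
d(H)=\log_2|H:\Phi|+\log_2|\Phi:H^2|.
\end{equation}
In passing from $G$ to $H$ we lose $\log_2|G:H|$ generators at the top and gain one generator for each direction of $\Phi$ that the squares of $H$ fail to reach.

Take the dihedral group $D=\langle r,s\mid r^{2^k}=s^2=1,\ s^{-1}rs=r^{-1}\rangle$ with $k\ge2$. Here $d(D)=2$ and $\Phi=\langle r^2\rangle$. For $H=\langle s,r^2\rangle$ the squares are $(r^{2i})^2=r^{4i}$ and $(sr^{2i})^2=1$, so $H^2=\langle r^4\rangle$ has index $2$ in $\Phi$. We lose $r$, gain $r^2$, and $d(H)=1+1=2$. In $Q_8$ the trade fails: every subgroup of index $2$ is generated by an element whose square generates $\Phi$, so nothing is gained.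

The proof of Theorem~\ref{thm:A} shows that the trade succeeds as soon as $G$ is deep enough. We look for a subspace $E=H/\Phi$ of $G/\Phi$ of codimension at most $n\ge 1$ whose squares lie in a subspace of codimension $n$ of $\Phi/\Phi^2$. The obstacle is that squaring $G/\Phi\to\Phi/\Phi^2$ is quadratic rather than linear, and a quadratic map can vanish on very few vectors, as it does for $Q_8$. After a reduction to finite groups (Section~\ref{sec:prelim}) we show that $\Phi$ is powerful (Section~\ref{sec:frattini}). The subgroups $\Phi^{2^i}$ then give a graded Lie algebra in which squaring is linear and surjective from the second layer on (Section~\ref{sec:gr}). If three consecutive layers have the same dimension $n$, we identify the layers with one another and obtain a Lie algebra $V\oplus W$ with $V=G/\Phi$ and $\dim W=n$, in which the quadratic map satisfies an additional identity (Section~\ref{sec:stable}). This identity forces the quadratic map to vanish on a subspace of codimension at most $n$ (Section~\ref{sec:idem}). So in a $d$-maximal group the dimensions of the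 layers must keep dropping, and this bounds the order (Section~\ref{sec:A}).

\section{Conventions and reduction to finite groups}\label{sec:prelim}

Subgroups generated by sets are closed. We write $a^b=b^{-1}ab$, $[a,b]=a^{-1}b^{-1}ab$ and $[a,b,c]=[[a,b],c]$, so that $a^b=a[a,b]$. The identities $[ab,c]=[a,c]^b[b,c]$ and $[a,bc]=[a,c][a,b]^c$ give
\begin{equation}\label{eq:comm}
[a^2,c]=[a,c]\,[a,c,a]\,[a,c],\qquad [a,c^2]=[a,c]^2\,[a,c,c].
\end{equation}
We use the following standard facts.
\begin{enumerate}
\item[(F1)] For a pro-$p$ group $G$ we have $\Phi(G)=G^p[G,G]$. Hence $\Phi(H)\le\Phi(K)$ for closed subgroups $H\le K$, and $\Phi(G/N)=\Phi(G)N/N$. If $d(G)$ is finite, then $\Phi(G)$ is open and $|G:\Phi(G)|=p^{d(G)}$. For $p=2$ we have $\Phi(G)=G^2$, because $[a,b]=a^{-2}(ab^{-1})^2b^2$.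
\item[(F2)] If $Y\ne1$ is a normal subgroup of a finite $p$-group $G$, there is a normal subgroup $Y_0$ of $G$ of index $p$ in $Y$. The factor $Y/Y_0$ is central in $G/Y_0$, so $Y^p[Y,G]\le Y_0<Y$.
\item[(F3)] If $N\trianglelefteq G$, the set $X$ generates $A\le G$, and $[x,b]\in N$ for all $x\in X$ and all $b$ in a subgroup $B$, then $[A,B]\le N$, since centralizers in $G/N$ are subgroups.
\end{enumerate}

\begin{lemma}\label{lem:red}
Let $p$ be a prime and $G$ a $d$-maximal pro-$p$ group.
\begin{enumerate}
\item[(a)] $d(G)$ is finite.
\item[(b)] If $N\trianglelefteq G$ is closed and $N\le\Phi(G)$, then $G/N$ is $d$-maximal and $d(G/N)=d(G)$.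
\item[(c)] If every finite $d$-maximal $p$-group $P$ with $d(P)=d(G)$ has order at most $c$, then $|G|\le c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $d(G)$ is infinite. Then $G\ne1$, so $G$ has a proper open subgroup $H$. Generators of $H$ together with coset representatives generate $G$, so $d(G)\le d(H)+|G:H|$. This forces $d(H)$ to be infinite, and then $d(H)+|G:H|=d(H)$. Thus $d(G)\le d(H)$, contrary to $d$-maximality.

(b) By (F1), $\Phi(G/N)=\Phi(G)/N$, so $d(G/N)=d(G)$. A proper open subgroup of $G/N$ has the form $H/N$ with $H<G$ open, and $d(H/N)\le d(H)<d(G)$.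

(c) By (a), $\Phi(G)$ is open, so any finitely many distinct elements of $G$ remain distinct modulo some open normal subgroup $N\le\Phi(G)$. By (b), $|G/N|\le c$. Hence $G$ does not have $c+1$ distinct elements.
\end{proof}

\section{The Frattini subgroup is powerful}\label{sec:frattini}

To control squares in $G$ we need to know how $G$ acts on $\Phi/\Phi^2$. In a $d$-maximal group the action is trivial; otherwise a centralizer has too many generators.

\begin{lemma}\label{lem:central}
Let $G$ be a finite $d$-maximal $2$-group and $\Phi=\Phi(G)$. Then $[\Phi,G]\le\Phi^2$.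
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:red}(b) we may factor out $\Phi^2$ and then, using (F2), a normal subgroup of $G$ of index $2$ in $[\Phi,G]$. So we may assume that $\Phi$ is elementary abelian and that $[\Phi,G]=\langle z\rangle$ has order $2$, with $z$ central.

Since its values are central, the map $\Phi\times G\to\langle z\rangle$, $(u,x)\mapsto[u,x]$, is multiplicative in each variable. Its left kernel is $Z=C_\Phi(G)$ and its right kernel is $C=C_G(\Phi)$, which contains $\Phi$. The induced pairing of the $\mathbb F_2$-vector spaces $\Phi/Z$ and $G/C$ is nondegenerate and nonzero, so $|G:C|=|\Phi:Z|>1$.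

Let $c\in C$ and $g\in G$. The commutator $[c,g]$ lies in $\Phi$, so it is centralized by $c$ and has order at most $2$. Therefore $[c^2,g]=[c,g]^c[c,g]=[c,g]^2=1$. As $c^2\in G^2=\Phi$, we get $c^2\in Z$. Thus $\Phi(C)=C^2\le Z$, and
\[
|C:\Phi(C)|\ge|C:Z|=|C:\Phi|\,|\Phi:Z|=|C:\Phi|\,|G:C|=|G:\Phi|.
\]
So $d(C)\ge d(G)$ with $C<G$, a contradiction.
\end{proof}

Without $d$-maximality the lemma fails. In $G=B\rtimes\Gamma$ with $\Gamma=C_2\times C_2$ and $B=\mathbb F_2[\Gamma]$, the Frattini subgroup is the augmentation ideal $I$ of $B$, so $\Phi^2=1$ while $[\Phi,G]=I\cdot I\ne0$; here $d(G)=3$ and $d(B)=4$.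

Lemma~\ref{lem:central} puts $[\Phi,\Phi]$ inside $\Phi^2$, and we need it inside $\Phi^4$. One factor of $2$ is gained because $\Phi$ is generated by squares: in the second identity of \eqref{eq:comm}, $[u,x^2]$ is close to $[u,x]^2$, which lies in $(\Phi^2)^2$. Two points need care: the error term $[u,x,x]$, and the fact that $(\Phi^2)^2$ could a priori be larger than $\Phi^4$.

\begin{lemma}\label{lem:powerful}
Let $G$ be a finite $2$-group such that $\Phi=\Phi(G)$ satisfies $[\Phi,G]\le\Phi^2$. Then $\Phi$ is powerful.
\end{lemma}

\begin{proof}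
The hypothesis passes to $G/\Phi^4$, whose Frattini subgroup is $\Phi/\Phi^4$. So we may assume that $\Phi$ has exponent dividing $4$, and we must show that $\Phi$ is abelian. Put $Y=[\Phi^2,G]$ and $S=(\Phi^2)^2$; both are normal in $G$.

First, $S\le[\Phi^2,\Phi^2]$. Indeed, the abelian group $\Phi^2/[\Phi^2,\Phi^2]$ is generated by the images of the elements $u^2$ with $u\in\Phi$, which have order at most $2$, so it is elementary abelian.

Second, $Y\le[\Phi^2,\Phi]$. For $u\in\Phi$ and $x\in G$ we have $[u,x]\in\Phi^2$, hence $[u,x,u]\in[\Phi^2,\Phi]$ and $[u,x]^2\in S\le[\Phi^2,\Phi]$. By \eqref{eq:comm}, $[u^2,x]\equiv[u,x]^2\equiv1$ modulo the normal subgroup $[\Phi^2,\Phi]$, and (F3) applies because the $u^2$ generate $\Phi^2$.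

Third, $[\Phi^2,\Phi]\le Y^2[Y,G]$. For $v\in\Phi^2$ and $x\in G$ we have $[v,x]\in Y$, so $[v,x^2]=[v,x]^2[v,x,x]\in Y^2[Y,G]$, and (F3) applies because the $x^2$ generate $\Phi$.

Hence $Y\le Y^2[Y,G]$, and (F2) gives $Y=1$. Then $S\le[\Phi^2,\Phi^2]\le Y=1$. For $u\in\Phi$ and $x\in G$ we now have $[u,x^2]=[u,x]^2[u,x,x]\in SY=1$, because $[u,x]\in\Phi^2$. The $x^2$ generate $\Phi$, so $\Phi$ is abelian.
\end{proof}

\section{The power filtration and its Lie algebra}\label{sec:gr}

In this section and the next, $G$ is a finite $2$-group whose Frattini subgroup $U=\Phi(G)$ satisfies $[U,G]\le U^2$; $d$-maximality is not assumed. Put $U_i=U^{2^i}$ for $i\ge0$. These subgroups are normal in $G$. By Lemma~\ref{lem:powerful}, $U$ is powerful, and \cite[Theorem~2.7]{DDMS}, where $U^{2^i}$ is the term $P_{i+1}(U)$, gives the following.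
\begin{enumerate}
\item[(P1)] $U_i=\{u^{2^i}:u\in U\}$. Hence $U_{i+1}=\{v^2:v\in U_i\}$ and $U_i^4=U_{i+2}$.
\item[(P2)] $U_i$ is powerfully embedded in $U$, that is, $[U_i,U]\le U_i^4=U_{i+2}$.
\item[(P3)] $U_{i+1}=\Phi(U_i)$, so $U_i/U_{i+1}$ is elementary abelian, and squaring induces a surjective homomorphism $U_i/U_{i+1}\to U_{i+1}/U_{i+2}$.
\end{enumerate}
We give $G$ degree $1$ and $U_i$ degree $i+2$:
\[
G_1=G,\qquad G_i=U_{i-2}\quad(i\ge2).
\]
With this numbering degrees add under commutators.

\begin{lemma}\label{lem:filt}
$[G_i,G_j]\le G_{i+j}$ for all $i,j\ge1$.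
\end{lemma}

\begin{proof}
For $i=j=1$ this is $[G,G]\le\Phi(G)$. It remains to show $[U_i,U_j]\le U_{i+j+2}$ and $[U_i,G]\le U_{i+1}$ for $i,j\ge0$.

The first inclusion is (P2) for $j=0$. Assume it for $j$, and let $u\in U_i$, $v\in U_j$. Then $[u,v]\in U_{i+j+2}$, so $[u,v]^2\in U_{i+j+3}$ and $[u,v,v]\in[U_{i+j+2},U]\le U_{i+j+4}$. By \eqref{eq:comm}, $[u,v^2]\in U_{i+j+3}$, and by (P1) every element of $U_{j+1}$ is such a $v^2$.

The second inclusion is the hypothesis for $i=0$. Assume it for $i$, and let $u\in U_i$, $x\in G$. Then $[u,x]\in U_{i+1}$ and $[u,x,u]\in[U_{i+1},U_i]\le U_{2i+3}\le U_{i+2}$. By \eqref{eq:comm}, $[u^2,x]\equiv[u,x]^2\equiv1$ modulo $U_{i+2}$, and (P1) concludes.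
\end{proof}

Recall Lazard's construction. If $G=G_1\ge G_2\ge\cdots$ are normal subgroups with $[G_i,G_j]\le G_{i+j}$, then the abelian groups $\operatorname{gr}_i=G_i/G_{i+1}$, written additively, form a graded Lie ring $\operatorname{gr}=\bigoplus_{i\ge1}\operatorname{gr}_i$ with
\[
[aG_{i+1},bG_{j+1}]=[a,b]\,G_{i+j+1}\qquad(a\in G_i,\ b\in G_j).
\]
In our case every $\operatorname{gr}_i$ is elementary abelian, so $\operatorname{gr}$ is a Lie algebra over $\mathbb F_2$; in particular the bracket is symmetric. Put $V=\operatorname{gr}_1=G/U$, so $\dim V=d(G)$. For $i\ge2$ let $t\colon\operatorname{gr}_i\to\operatorname{gr}_{i+1}$ be the surjective linear map of (P3). The next lemma describes how squaring interacts with the bracket. From degree $2$ on it commutes with brackets. In degree $1$ it is neither additive nor compatible with brackets, but both defects are explicit.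

\begin{lemma}\label{lem:square}
\begin{enumerate}
\item[(a)] $[ta,b]=t[a,b]$ for $a\in\operatorname{gr}_i$ with $i\ge2$ and $b\in\operatorname{gr}_j$ with $j\ge1$.
\item[(b)] The map $q\colon V\to\operatorname{gr}_2$, $q(xU)=x^2U_1$, is well defined, $q(x+y)=q(x)+q(y)+[x,y]$ for $x,y\in V$, and $q(V)$ spans $\operatorname{gr}_2$.
\item[(c)] $[q(x),b]=t[x,b]+[x,[x,b]]$ in $\operatorname{gr}_{j+2}$ for $x\in V$ and $b\in\operatorname{gr}_j$ with $j\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use the same letters for representatives in $G$.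

(a) In $[a^2,b]=[a,b][a,b,a][a,b]$ the middle factor lies in $G_{2i+j}$, and $2i+j\ge i+j+2$ because $i\ge2$. So $[a^2,b]\equiv[a,b]^2$ modulo $G_{i+j+2}$.

(b) For $x\in G$ and $u\in U$ we have $(xu)^2=x^2u^xu=x^2\cdot u[u,x]u$, and $u[u,x]u\in U_1$ since $[u,x]\in U_1$ and $u^2\in U_1$. So $q$ is well defined. For $x,y\in G$ we have $(xy)^2=x^2y^xy=x^2y[y,x]y$. As $[y,x]\in U$ and $U/U_1$ is central in $G/U_1$, this is congruent to $x^2y^2[y,x]$ modulo $U_1$. Finally $U=G^2$ is generated by squares.

(c) In $[x^2,b]=[x,b][x,b,x][x,b]$ the middle factor lies in $G_{j+2}$, which is central modulo $G_{j+3}$. So $[x^2,b]\equiv[x,b]^2[x,b,x]$ modulo $G_{j+3}$. Since $[x,b]\in G_{j+1}$ with $j+1\ge2$, the square $[x,b]^2$ represents $t[x,b]$.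
\end{proof}

\section{Three equal layers: setting $t=1$}\label{sec:stable}

Since $t$ is surjective, $\dim\operatorname{gr}_2\ge\dim\operatorname{gr}_3\ge\cdots$. If $t$ were bijective in all degrees $i\ge2$, we could identify all these layers with one space $W$, and Lemma~\ref{lem:square}(c) would become a relation between the operators $\operatorname{ad}x$ and $\operatorname{ad}q(x)$ on the single space $V\oplus W$. In a finite group $t$ is eventually zero, and on the first layers it may have a kernel. A short stretch of bijectivity suffices, however: we push the early layers forward to the stretch, which kills the kernels, and pull the next two layers back.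

\begin{lemma}\label{lem:m}
Suppose that $\dim\operatorname{gr}_m=\dim\operatorname{gr}_{m+1}=\dim\operatorname{gr}_{m+2}$ for some $m\ge4$. Let $W=\operatorname{gr}_m$, let $\theta_2=t^{m-2}\colon\operatorname{gr}_2\to W$, and let $Q=\theta_2q\colon V\to W$. Then $Q(V)$ spans $W$, and $\mathfrak m=V\oplus W$ has the structure of a Lie algebra over $\mathbb F_2$ with $[\mathfrak m,\mathfrak m]\subseteq W$ such that, for all $x,y\in V$,
\begin{align}
Q(x+y)&=Q(x)+Q(y)+[x,y],\label{eq:Q1}\\
\operatorname{ad}Q(x)&=(\operatorname{ad}x)^2+\operatorname{ad}x\quad\text{on }\mathfrak m.\label{eq:Q2}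
\end{align}
\end{lemma}

\begin{proof}
The surjection $t$ is bijective on $\operatorname{gr}_m$ and on $\operatorname{gr}_{m+1}$. Define $\theta_1=\operatorname{id}_V$ and surjective linear maps $\theta_i\colon\operatorname{gr}_i\to W$ for $2\le i\le m+2$ by $\theta_i=t^{m-i}$; for $i=m+1,m+2$ the negative exponent denotes the inverse of the bijection. Then $\theta_{i+1}t=\theta_i$ for $2\le i\le m+1$. For $x,y\in V$ and $a,b\in\operatorname{gr}_2$ put
\[
[x,y]_{\mathfrak m}=\theta_2[x,y],\qquad
[x,\theta_2a]_{\mathfrak m}=[\theta_2a,x]_{\mathfrak m}=\theta_3[x,a],\qquad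
[\theta_2a,\theta_2b]_{\mathfrak m}=\theta_4[a,b].
\]

\emph{The bracket is well defined.} Suppose $\theta_2a=t^{m-2}a=0$. By Lemma~\ref{lem:square}(a),
\begin{align*}
\theta_3[x,a]&=\theta_{m+1}t^{m-2}[x,a]=\theta_{m+1}[x,t^{m-2}a]=0,\\
\theta_4[a,b]&=\theta_{m+2}t^{m-2}[a,b]=\theta_{m+2}[t^{m-2}a,b]=0,
\end{align*}
and $[b,a]=[a,b]$. This is where the two equalities of dimensions are used: $\theta_{m+1}$ is needed for $[V,W]$ and $\theta_{m+2}$ for $[W,W]$.

\emph{Compatibility.} We claim that
\begin{equation}\label{eq:compat}
[\theta_ia,\theta_jb]_{\mathfrak m}=\theta_{i+j}[a,b]\qquad(a\in\operatorname{gr}_i,\ b\in\operatorname{gr}_j,\ i+j\le m+2).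
\end{equation}
For $i=j=1$ this is the definition. For $i=1$ and $j\ge2$ write $b=t^{j-2}b'$ with $b'\in\operatorname{gr}_2$. Then $\theta_jb=\theta_2b'$ and $\theta_{j+1}[a,b]=\theta_{j+1}t^{j-2}[a,b']=\theta_3[a,b']$, as required; the case $j=1$, $i\ge2$ follows by symmetry of both brackets. For $i,j\ge2$ write also $a=t^{i-2}a'$. Then $\theta_ia=\theta_2a'$ and $\theta_{i+j}[a,b]=\theta_{i+j}t^{i+j-4}[a',b']=\theta_4[a',b']$.

\emph{Lie axioms.} The bracket is bilinear and symmetric, and $[c,c]_{\mathfrak m}=0$ for $c\in V\cup W$; in characteristic $2$ this makes it alternating. By trilinearity it suffices to check the Jacobi identity on elements of $V\cup W$. These have the form $\theta_ia,\theta_jb,\theta_kc$ with $i,j,k\in\{1,2\}$. Since $i+j+k\le6\le m+2$, two applications of \eqref{eq:compat} give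
\[
[\theta_ia,[\theta_jb,\theta_kc]_{\mathfrak m}]_{\mathfrak m}=[\theta_ia,\theta_{j+k}[b,c]]_{\mathfrak m}=\theta_{i+j+k}[a,[b,c]],
\]
and the same holds for the cyclic permutations. So the Jacobi sum in $\mathfrak m$ is the image under $\theta_{i+j+k}$ of a Jacobi sum in $\operatorname{gr}$. The hypothesis $m\ge4$ is used here, for three elements of $W$.

\emph{The map $Q$.} Applying $\theta_2$ to Lemma~\ref{lem:square}(b) gives \eqref{eq:Q1} and shows that $Q(V)$ spans $W$. For \eqref{eq:Q2}, let $b\in\operatorname{gr}_j$ with $j\in\{1,2\}$, put $c=\theta_jb$, and apply $\theta_{j+2}$ to Lemma~\ref{lem:square}(c). By \eqref{eq:compat}, the left side becomes $[Q(x),c]_{\mathfrak m}$, the term $t[x,b]$ becomes $\theta_{j+1}[x,b]=[x,c]_{\mathfrak m}$, and the term $[x,[x,b]]$ becomes $[x,[x,c]_{\mathfrak m}]_{\mathfrak m}$. The elements $c$ span $\mathfrak m$.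
\end{proof}

\begin{example}\label{ex:dihedral}
For the dihedral group $D$ of Section~\ref{sec:intro} we have $[r^2,s]=r^{-4}$ and $G_i=\langle r^{2^{i-1}}\rangle$ for $i\ge2$, so $\dim\operatorname{gr}_i=1$ for $2\le i\le k$. If $k\ge6$ the lemma applies with $m=4$ and $W=\mathbb F_2w$. From $[r,s]=r^{-2}$, $[s,r^2]=r^4$ and $(rs)^2=1$ we read off
\[
[r,s]=w,\quad[s,w]=w,\quad[r,w]=0,\qquad Q(r)=w,\quad Q(s)=Q(r+s)=0 .
\]
The operator $\operatorname{ad}s$ sends $r$ and $w$ to $w$ and $s$ to $0$; it is idempotent, as \eqref{eq:Q2} requires. The line $\mathbb F_2s$, on which $Q$ vanishes, has preimage $\langle s,r^2\rangle$ in $D$.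
\end{example}

\section{Subspaces on which $Q$ vanishes}\label{sec:idem}

The group can now be forgotten.

\begin{proposition}\label{prop:lie}
Let $\mathfrak m=V\oplus W$ be a finite-dimensional Lie algebra over $\mathbb F_2$ with $[\mathfrak m,\mathfrak m]\subseteq W$, and let $Q\colon V\to W$ be a map satisfying \eqref{eq:Q1} and \eqref{eq:Q2}. Then there is a subspace $E$ of $V$ with $Q(E)=0$ and $\dim E\ge\dim V-\dim W$.
\end{proposition}

Put $d=\dim V$ and $n=\dim W$. If $\mathfrak m$ is abelian, $Q$ is linear and $E=\ker Q$ works; the proposition says that in general $Q$ vanishes on a subspace as large as if it were linear. Condition \eqref{eq:Q2} cannot be dropped. Let $V=\mathbb F_2^2$, let $W=\mathbb F_2w$ be central, let $[x,y]=w$ for distinct nonzero $x,y\in V$, let $Q(0)=0$ and $Q(x)=w$ for $x\ne0$. This is $\operatorname{gr}$ for $Q_8$. It satisfies \eqref{eq:Q1}, but $Q$ vanishes only at $0$; and \eqref{eq:Q2} fails, since $\operatorname{ad}Q(x)=0=(\operatorname{ad}x)^2$ while $\operatorname{ad}x\ne0$.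

\subsection*{The case $n=1$ by hand}

Let $W=\mathbb F_2w$ and write $Q(x)=\kappa(x)w$, $[x,y]=\beta(x,y)w$, $[x,w]=\lambda(x)w$ for $x,y\in V$; the function $\lambda$ is linear. Applying \eqref{eq:Q2} to $y\in V$ gives
\begin{equation}\label{eq:n1}
\kappa(x)\lambda(y)=\bigl(\lambda(x)+1\bigr)\beta(x,y).
\end{equation}
If $\lambda=0$, then $\beta=0$, so $\kappa$ is linear by \eqref{eq:Q1} and $E=\ker\kappa$ has dimension at least $d-1$. If $\lambda\ne0$, let $K=\ker\lambda$ and fix $s\in V\setminus K$. For $x,y\in K$, \eqref{eq:n1} gives $\beta(x,y)=0$, so $\kappa$ is linear on $K$ and $K_0=\ker\kappa|_K$ has dimension at least $d-2$. For $x\notin K$, \eqref{eq:n1} with $y=x$ gives $\kappa(x)=0$. Every element of $E=K_0\oplus\mathbb F_2s$ lies in $K_0$ or outside $K$, so $Q(E)=0$ and $\dim E\ge d-1$. Example~\ref{ex:dihedral} is the second case with $K_0=0$.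

This shows what to look for. If $Q(E)=0$, then $[E,E]=0$ by \eqref{eq:Q1}, and $\operatorname{ad}x$ is idempotent for $x\in E$ by \eqref{eq:Q2}. So $E$ acts on $\mathfrak m$ by commuting idempotents. The converse fails, because $\operatorname{ad}$ does not see the center of $\mathfrak m$. We therefore embed $\mathfrak m$ in an associative algebra in which $x^2=x+Q(x)$, so that $Q(x)=0$ says exactly that $x$ itself is idempotent. The price is that $W$ need not be closed under squaring and must be enlarged to a space $\widehat W$. We then find a $d$-dimensional space of commuting idempotents in $V\oplus\widehat W$ and show that cutting it down to $V$ costs at most $n$ dimensions, however large $\widehat W$ is.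

\subsection*{The general case}

\begin{proof}[Proof of Proposition~\ref{prop:lie}]
Let $x_1,\dots,x_d$ and $w_1,\dots,w_n$ be bases of $V$ and $W$. In any associative $\mathbb F_2$-algebra, with $[c,c']=cc'-c'c$, we have
\begin{equation}\label{eq:assoc}
(c+c')^2=c^2+c'^2+[c,c'],\qquad\operatorname{ad}(c^2)=(\operatorname{ad}c)^2,
\end{equation}
the second because $[c,[c,c']]=c^2c'-2cc'c+c'c^2$.

\medskip
\noindent\emph{Step 1: a finite algebra $\mathcal A\supseteq\mathfrak m$ with $x^2=x+Q(x)$ for $x\in V$.}
Let $\mathcal U$ be the universal enveloping algebra of $\mathfrak m$, filtered by degree. The Poincar\'e--Birkhoff--Witt theorem says that the associated graded ring is the polynomial ring in the $x_i$ and $w_j$. The \emph{symbol} of a nonzero element of $\mathcal U$ is its image in the graded piece of its degree. Since a polynomial ring has no zero divisors, the symbol of a product is the product of the symbols. A family of elements whose symbols form a basis of the polynomial ring is a basis of $\mathcal U$: it spans by induction on the degree, and a nontrivial linear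 relation would give one among the symbols of highest degree.

We want to impose the relations $x_i^2=x_i+Q(x_i)$, and relations that bound the powers of the $w_j$, without collapsing $\mathfrak m$. This is possible for relations given by central elements. As $\operatorname{End}(\mathfrak m)$ is finite, two of the tuples $\bigl((\operatorname{ad}w_j)^{2^k}\bigr)_{1\le j\le n}$, $k\ge0$, coincide: there are $0\le b<a$ with $(\operatorname{ad}w_j)^{2^a}=(\operatorname{ad}w_j)^{2^b}$ on $\mathfrak m$ for all $j$. Put
\[
z_i=x_i^2+x_i+Q(x_i),\qquad y_j=w_j^{2^a}+w_j^{2^b}\qquad\text{in }\mathcal U.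
\]
By \eqref{eq:assoc}, $\operatorname{ad}z_i$ acts on $\mathfrak m$ as $(\operatorname{ad}x_i)^2+\operatorname{ad}x_i+\operatorname{ad}Q(x_i)$, which is zero by \eqref{eq:Q2}, and $\operatorname{ad}y_j$ acts on $\mathfrak m$ as zero by the choice of $a$ and $b$. Since $\mathfrak m$ generates $\mathcal U$, the $z_i$ and $y_j$ are central. This is the only use of \eqref{eq:Q2}.

Call the ordered products $\mu=\prod_ix_i^{\varepsilon_i}\prod_jw_j^{k_j}$ with $\varepsilon_i\in\{0,1\}$ and $0\le k_j<2^a$ \emph{reduced monomials}. The symbols of $z_i$ and $y_j$ are $x_i^2$ and $w_j^{2^a}$, so the symbol of $\prod_iz_i^{\alpha_i}\prod_jy_j^{\beta_j}\cdot\mu$, for $\alpha_i,\beta_j\ge0$, is $\prod_ix_i^{2\alpha_i+\varepsilon_i}\prod_jw_j^{2^a\beta_j+k_j}$. By division with remainder every monomial occurs exactly once, so these elements form a basis of $\mathcal U$. As the $z_i$ and $y_j$ are central, the ideal they generate is spanned by the basis elements in which some $\alpha_i$ or $\beta_j$ is positive. Hence the quotient $\mathcal A$ of $\mathcal U$ by this ideal is finite, with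 the reduced monomials as a basis. Since $2^a\ge2$, the $x_i$ and $w_j$ are reduced monomials, and $\mathfrak m$ embeds in $\mathcal A$. By \eqref{eq:Q1} and \eqref{eq:assoc} the map $x\mapsto x^2+x+Q(x)$ from $V$ to $\mathcal A$ is additive, and it vanishes on the $x_i$. Thus
\begin{equation}\label{eq:square}
x^2=x+Q(x)\quad\text{in }\mathcal A\qquad(x\in V).
\end{equation}

\medskip
\noindent\emph{Step 2: closing $\mathfrak m$ under squaring.}
Let $\widehat W\subseteq\mathcal A$ be the span of the elements $w_j^{2^k}$ with $1\le j\le n$ and $k\ge0$; it contains $W$. For $k\ge a$ the relation $y_j=0$ gives $w_j^{2^k}=w_j^{2^{k-a+b}}$, so $\widehat W$ is spanned by the $w_j^{2^k}$ with $k<a$. These are reduced monomials different from the $x_i$, so $V\cap\widehat W=0$. Put $L=V\oplus\widehat W$.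

We have $[L,L]\subseteq W$. Indeed $[V,V]\subseteq W$, and for $c\in\mathfrak m$ the second identity of \eqref{eq:assoc} gives $[w_j^{2^k},c]=(\operatorname{ad}w_j)^{2^k}c\in[\mathfrak m,\mathfrak m]\subseteq W$. In particular $[w_i,w_j^{2^l}]\in W$, and therefore
\[
[w_i^{2^k},w_j^{2^l}]=(\operatorname{ad}w_i)^{2^k-1}[w_i,w_j^{2^l}]\in W .
\]
The square of a sum of elements $w_j^{2^k}$ is the sum of their squares and of their pairwise brackets, so $\widehat W$ is closed under squaring. For $v\in V$ and $\hat w\in\widehat W$, \eqref{eq:assoc} and \eqref{eq:square} give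
\begin{equation}\label{eq:vw}
(v+\hat w)^2=v+\bigl(Q(v)+[v,\hat w]+\hat w^2\bigr),
\end{equation}
with the bracketed term in $\widehat W$. So squaring defines a map $\sigma\colon L\to L$, and $\sigma(c)\equiv c$ modulo $\widehat W$.

\medskip
\noindent\emph{Step 3: commuting lifts of the basis of $V$.}
On a commuting set $\sigma$ is additive, so we want pairwise commuting elements $h_i\equiv x_i$ modulo $\widehat W$. To correct $x_i$ so that it commutes with an earlier $h_j$ we need a projection onto the kernel of $\operatorname{ad}h_j$ that changes $x_i$ only by an element of the image. Such a projection need not exist for a nilpotent operator, but it exists when $h_j$ is periodic under $\sigma$, and we make periodicity part of the induction.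

Since $L$ is finite, $\sigma^{e+c}=\sigma^e$ for some $e,c\ge1$; for a multiple $\ell\ge e$ of $c$ we get $\sigma^{2\ell}=\sigma^\ell$. We construct pairwise commuting $h_1,\dots,h_d\in L$ with $h_i\equiv x_i$ modulo $\widehat W$ and $\sigma^\ell(h_i)=h_i$. Let $h_1,\dots,h_{i-1}$ be given, and for $j<i$ let $D_j$ be the operator $\operatorname{ad}h_j$ on $L$. The $D_j$ commute with one another, $D_jL\subseteq W$, and $D_j^{2^\ell}=\operatorname{ad}(h_j^{2^\ell})=D_j$. Put $P_j=1-D_j^{2^\ell-1}$. Then $D_jP_j=0$, and $P_jc'\equiv c'$ modulo $W$ for $c'\in L$ because $2^\ell-1\ge1$. The element $g=P_1\cdots P_{i-1}x_i$ (for $i=1$, $g=x_1$) satisfies $g\equiv x_i$ modulo $W$ and $D_jg=0$ for all $j<i$, since the $P$'s commute and $P_j$ can be moved to the front. Let $h_i=\sigma^\ell(g)=g^{2^\ell}$. As a power of $g$ it commutes with $h_1,\dots,h_{i-1}$; it is congruent to $x_i$ modulo $\widehat W$ by Step 2; and $\sigma^\ell(h_i)=\sigma^{2\ell}(g)=h_i$.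

\medskip
\noindent\emph{Step 4: a $d$-dimensional space of idempotents.}
Let $\mathfrak t\subseteq L$ be the span of the elements $h_i^{2^k}$ with $1\le i\le d$ and $k\ge0$. Its elements commute, so $\sigma$ restricts to a linear map $\mathfrak t\to\mathfrak t$. Let $E'=\{e\in\mathfrak t:e^2=e\}$, the kernel of $\sigma-1$ on $\mathfrak t$. Since $\mathfrak t+\widehat W=L$, we have $\dim\mathfrak t-\dim(\mathfrak t\cap\widehat W)=d$, and $(\sigma-1)\mathfrak t\subseteq\mathfrak t\cap\widehat W$ by Step 2. Hence $\dim E'\ge d$.

\medskip
\noindent\emph{Step 5: cutting down to $V$.}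
Let $e=v+\hat w\in E'$ with $v\in V$ and $\hat w\in\widehat W$. Comparing $e^2=e$ with \eqref{eq:vw} gives $\hat w^2+\hat w=Q(v)+[v,\hat w]\in W$. So the linear map $E'\to\widehat W$, $e\mapsto\hat w$, takes values in the kernel of
\[
\rho\colon\widehat W\to\widehat W/W,\qquad\rho(\hat w)=\hat w^2+\hat w+W .
\]
The map $\rho$ is linear because $[\widehat W,\widehat W]\subseteq W$. It is onto: the coset $w_j^{2^k}+W$ is zero for $k=0$, and $w_j^{2^{k+1}}+W=\rho(w_j^{2^k})+(w_j^{2^k}+W)$, so by induction on $k$ all these cosets lie in the image. Therefore $\dim\ker\rho=\dim\widehat W-\dim\widehat W/W=n$. The kernel of $E'\to\widehat W$ is $E=E'\cap V$, so $\dim E\ge d-n$. For $v\in E$ we have $v=v^2=v+Q(v)$ by \eqref{eq:square}, that is, $Q(v)=0$.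
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

We return to the notation of Section~\ref{sec:gr}.

\begin{proposition}\label{prop:key}
Let $G$ be a finite $d$-maximal $2$-group. There is no $m\ge4$ with
\[
\dim\operatorname{gr}_m=\dim\operatorname{gr}_{m+1}=\dim\operatorname{gr}_{m+2}\ge1 .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:central}, Sections~\ref{sec:gr} and~\ref{sec:stable} apply to $G$. Suppose that such an $m$ exists, and let $n\ge1$ be the common dimension. Lemma~\ref{lem:m} and Proposition~\ref{prop:lie} give a subspace $E\le V=G/U$ with $\theta_2q(E)=0$ and $\dim E\ge d(G)-n$. Let $H\ge U$ be the preimage of $E$ in $G$. Since $Q(V)$ spans $W\ne0$, we have $E\ne V$, so $H<G$. The image of $H^2$ in $\operatorname{gr}_2=U/U_1$ is the span of $q(E)$. It lies in $\ker\theta_2$, which has codimension $n$ because $\theta_2$ maps onto $W$. Hence $|U:H^2|\ge|U:H^2U_1|\ge2^n$, and \eqref{eq:count} gives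
\[
d(H)=\dim E+\log_2|U:H^2|\ge(d(G)-n)+n=d(G),
\]
contrary to $d$-maximality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:red}(a), $d$ is finite. Let first $G$ be finite, and put $n_i=\dim U_i/U_{i+1}=\dim\operatorname{gr}_{i+2}$. By (P3), $n_0\ge n_1\ge\cdots$ and $n_0=d(U)$. As $U$ is a proper subgroup of $G\neq 1$, $d$-maximality gives $n_0\le d-1$. In a nonincreasing sequence equal values are consecutive, so by Proposition~\ref{prop:key} each positive value occurs at most twice among $n_2,n_3,\dots$. Hence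
\[
\log_2|G|=d+n_0+n_1+\sum_{i\ge2}n_i\le d+2(d-1)+2\bigl(1+2+\dots+(d-1)\bigr)=d^2+2d-2 .
\]
By Lemma~\ref{lem:red}(c), every $d$-maximal pro-$2$ group with $d(G)=d$ is finite with this bound. Lemmas~\ref{lem:central} and~\ref{lem:powerful} give the statements on $\Phi$. A finite $2$-group is nilpotent, hence solvable.
\end{proof}

The proof tests $d$-maximality on three subgroups only: the centralizer in Lemma~\ref{lem:central}, taken in a quotient of $G$, the Frattini subgroup, and the subgroup $H$ of Proposition~\ref{prop:key}.

\section{All primes}\label{sec:B}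

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $p=2$ finiteness is part of Theorem~\ref{thm:A}. Let $p$ be odd. By Lemma~\ref{lem:red}(a) and (c) it suffices to bound the order of a finite $d$-maximal $p$-group $G$ with $d=d(G)\ge1$. By the result quoted in Section~\ref{sec:intro}, $G$ has class at most $2$, so $G'=[G,G]$ is central. Since $G'\le\Phi(G)$, the abelian group $G/G'$ is $d$-maximal by Lemma~\ref{lem:red}(b), and so it has exponent $p$, as noted in Section~\ref{sec:intro}. Hence $\Phi(G)=G'$ is central. Commutators are multiplicative in each variable in a group of class at most $2$, so $[x,y]^p=[x^p,y]=1$, because $x^p\in\Phi(G)$. Thus $\Phi(G)$ is an abelian group generated by elements of order at most $p$, that is, elementary abelian, and its dimension is $d(\Phi(G))\le d-1$. Therefore $|G|\le p^{d}\,p^{d-1}$.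

For the equivalence, suppose that $d$-maximal pro-$p$ groups are finite. Then an infinite finitely generated pro-$p$ group $G$ is not $d$-maximal, so it has a proper open subgroup $H$ with $d(H)\ge d(G)$. Conversely, a $d$-maximal group is finitely generated by Lemma~\ref{lem:red}(a) and has no such $H$, so the last sentence of the theorem forces it to be finite.
\end{proof}

\section{Generators, dimension and finite subgroups}\label{sec:C}

We recall from \cite{DDMS} what is needed about groups of finite rank. For odd $p$ a pro-$p$ group $P$ is powerful if $[P,P]\le P^p$. A pro-$p$ group $G$ of finite rank has an open normal subgroup $U$ that is \emph{uniform}: finitely generated, powerful and torsion-free. The number $d(U)$ does not depend on the choice of $U$ and is the dimension $\dim G$. Every closed subgroup $B$ of a finitely generated powerful pro-$p$ group $U$ satisfies $d(B)\le d(U)$ \cite[Theorem~3.8]{DDMS}.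

In a finite group one descends to a $d$-maximal subgroup in finitely many steps. In an infinite group Theorem~\ref{thm:B} allows the descent to go on forever, and the limit of the chain may have few generators: the subgroups $p^k\mathbb Z_p$ intersect trivially. The following notion remembers the generators that disappear in the limit. Fix $G$ of finite rank and $d=d(G)$. Call a closed subgroup $T\le G$ \emph{good} if for every open normal subgroup $N$ of $G$ there is an open subgroup $K\le G$ with $KN=TN$ and $d(K)\ge d$. For example, in $\mathbb Z_2\rtimes C_2$, with $r$ generating $\mathbb Z_2$ and $s$ an involution inverting it, $\langle s\rangle$ is good: take $K=\langle s,r^{2^k}\rangle$ with $r^{2^k}\in N$. The trivial subgroup is not good, since subgroups of $N=\langle r\rangle$ need at most one generator.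

\begin{lemma}\label{lem:good}
$G$ has a finite good subgroup.
\end{lemma}

\begin{proof}
\emph{A minimal good subgroup exists.} The group $G$ is good, with $K=G$. Let $T$ be the intersection of a chain of good subgroups $T_\alpha$, and let $N$ be open and normal. If $g\in\bigcap_\alpha T_\alpha N$, the closed sets $T_\alpha\cap gN$ are nonempty and form a chain, so by compactness $T\cap gN\ne\emptyset$. Thus $TN=\bigcap_\alpha T_\alpha N$. Only finitely many subgroups contain $N$, so the chain $T_\alpha N$ has a smallest member, and $TN=T_\alpha N$ for some $\alpha$. A subgroup $K$ that serves for $T_\alpha$ and $N$ serves for $T$ and $N$. Zorn's lemma gives a minimal good subgroup $T$.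

\emph{$T$ is finite.} Suppose not. Since $G$ has finite rank, $T$ is finitely generated, and Theorem~\ref{thm:B} gives a proper open subgroup $T_1<T$ with $d(T_1)\ge d(T)$. We show that $T_1$ is good, which contradicts minimality. Let $N$ be given. The subgroup $\Phi(T_1)$ is open in $T_1$, hence in $T$, so there is an open normal subgroup $N_1$ of $G$ with $N_1\le N$ and $N_1\cap T\le\Phi(T_1)$; modulo $N_1$ the group $T_1$ keeps all its generators. Choose an open $K$ with $KN_1=TN_1$ and $d(K)\ge d$. Put $K_1=K\cap T_1N_1$, an open subgroup, and $B=K\cap N_1=K_1\cap N_1$. By Dedekind's modular law,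
\[
K_1N_1=KN_1\cap T_1N_1=TN_1\cap T_1N_1=T_1N_1,
\]
so $K_1N=T_1N$. Further $K/B\cong TN_1/N_1\cong T/(T\cap N_1)$ and $K_1/B\cong T_1N_1/N_1\cong T_1/(T_1\cap N_1)$. Since $T_1\cap N_1\le\Phi(T_1)$, this gives
\[
d(K_1/B)=d(T_1)\ge d(T)\ge d(K/B).
\]
For $M\in\{K,K_1\}$, factoring the index $|M:\Phi(M)|$ through $\Phi(M)B$ gives $d(M)=d(M/B)+\log_p|B:B\cap\Phi(M)|$. As $\Phi(K_1)\le\Phi(K)$, we conclude that $d(K_1)\ge d(K)\ge d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $U$ be an open normal uniform subgroup of $G$ and $n=\dim G=d(U)$. If $S\le G$ is finite, then $S\cap U=1$ because $U$ is torsion-free, so $|S|\le|G:U|$, and the maximum in the statement exists.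

Let $T$ be a finite good subgroup, as in Lemma~\ref{lem:good}. Choose an open $K$ with $KU=TU$ and $d(K)\ge d(G)$, and let $B=K\cap U$. Then $K/B\cong TU/U\cong T$, since $T\cap U=1$, and $d(B)\le n$, since $B$ is a closed subgroup of $U$. Therefore
\[
d(G)\le d(K)\le d(K/B)+d(B)\le d(T)+n .
\]
If $G$ is torsion-free, the only finite subgroup is trivial, and $d(G)\le n$.

Finally let $G=T\times\mathbb Z_p^n$ with $T$ a finite $p$-group. Then $\mathbb Z_p^n$ is an open normal uniform subgroup, so $\dim G=n$; every finite subgroup of $G$ projects trivially to $\mathbb Z_p^n$ and so lies in $T$; and $d(G)=d(T)+n$, because $\Phi(G)=\Phi(T)\times p\mathbb Z_p^n$. If $d(S)\le d(T)$ for all $S\le T$, the maximum equals $d(T)$ and the bound is attained.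
\end{proof}

\begin{thebibliography}{9}

\bibitem{DDMS}
Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}, 2nd ed.

\bibitem{Klopsch}
B.~Klopsch, \emph{On the rank of compact $p$-adic Lie groups}, arXiv:1001.0859 (2010).

\end{thebibliography}
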